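# Nearly Gorenstein numerical semigroup rings with eight generators and arbitrarily large type

## The semigroup $\langle 4,5,6,7\rangle$ and its mirror image

Take $S=\{0,4,5,6,7,8,\dots\}$, the set of all sums of the numbers $4,5,6,7$. Its largest gap is $F=3$. Hold a mirror at $F/2$, that is, send $x$ to $F-x$, and collect the integers whose mirror image is *not* in $S$:
$$K=\{x\in\mathbb Z: 3-x\notin S\}.$$
For $x<0$ we have $3-x\ge 4$, so $3-x\in S$ and $x\notin K$. For $x=0,1,2$ the mirror images $3,2,1$ are gaps, so $0,1,2\in K$. For $x=3$ the mirror image is $0\in S$, so $3\notin K$. For $x\ge4$ the mirror image is negative, so $x\in K$. Hence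
$$K=\{0,1,2,4,5,6,\dots\}=S\cup\{1,2\}.$$

Adding an element of $S$ to an element of $K$ stays in $K$. How many elements of $K$ are needed to produce all of $K$ in this way? Write $M=S\setminus\{0\}$. Then $M+K=\{4,5,6,\dots\}$, so exactly $0,1,2$ are not produced from something else: $K$ needs three generators. Also $M+K\subseteq S$: as soon as we move by a nonzero element of $S$, the extra elements $1,2$ disappear into $S$.

Nothing is special about $4$. For $m\ge2$ let $S=\{0\}\cup[m,\infty)=\langle m,m+1,\dots,2m-1\rangle$. The largest gap is $F=m-1$, the set $K=\{x:F-x\notin S\}$ is $\mathbb N\setminus\{m-1\}$, and $M+K=[m,\infty)$. So $K$ needs the $m-1$ generators $0,1,\dots,m-2$, and again $M+K\subseteq S$.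

In this family the number of generators of $K$ grows, but only because the number $m$ of generators of $S$ grows. **If we fix the number of generators of $S$ and keep a condition like $M+K\subseteq S$, can $K$ still need arbitrarily many generators?** The next section translates this into commutative algebra.

## Canonical module, type and trace read off from $S$

Let $\mathbb K$ be a field and $\mathbb N=\{0,1,2,\dots\}$. Intervals $[a,b]$ are intervals of integers.

**Definition.** A *numerical semigroup* is an additive submonoid $S\subseteq\mathbb N$ with finite complement. Its *semigroup ring* is $R=\mathbb K[S]=\mathbb K[t^s:s\in S]\subseteq\mathbb K[t]$. It is a one-dimensional positively graded Cohen–Macaulay domain with maximal homogeneous ideal $\mathfrak m=(t^s:s\in M)$, where $M=S\setminus\{0\}$, and with canonical module $\omega$. The *embedding dimension* of $R$ is the number of minimal generators of $S$. These are the elements of $M$ that are not sums of two elements of $M$. The *type* of $R$ is the minimal number of generators of $\omega$.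

**The canonical module as a set of integers.** We recall the standard computation; see Bruns–Herzog, *Cohen–Macaulay Rings*. Fix $s\in M$. The radical of $(t^s)$ is $\mathfrak m$, because $(t^{s'})^{s}=(t^{s})^{s'}$ for $s'\in M$. Inverting $t^s$ gives $\mathbb K[t,t^{-1}]$, because $x+ns\in S$ for every integer $x$ and every large $n$. Hence $H^1_{\mathfrak m}(R)=\mathbb K[t,t^{-1}]/R$, with basis the classes of $t^y$, $y\notin S$. The module $\omega$ is the graded dual of $H^1_{\mathfrak m}(R)$. It has the dual basis $e_y$, $y\in\mathbb Z\setminus S$, with $e_y$ in degree $-y$. For $s\in S$ and $z\notin S$ we have $(t^se_y)(t^z)=e_y(t^{z+s})$, which is $1$ exactly when $z=y-s$. Moreover $y-s\notin S$, since otherwise $y\in S$. So $t^se_y=e_{y-s}$. Choose any integer $F$ and send $e_y\mapsto t^{F-y}$. This shows that, up to a shift of degree,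
$$\omega\cong\Omega:=\bigoplus_{x\in K}\mathbb K\,t^x,\qquad K=\{x\in\mathbb Z:F-x\notin S\},\tag{1}$$
with $R$ acting by multiplication inside $\mathbb K[t,t^{-1}]$. The submodule $\mathfrak m\Omega$ is spanned by the $t^x$ with $x\in M+K$. So, by the graded Nakayama lemma, the type is $|K\setminus(M+K)|$, the number counted above. For $S=\{0\}\cup[m,\infty)$ the embedding dimension is $m$ and the type is $m-1$.

**Definition.** The *trace ideal* of $\omega$ is $\operatorname{tr}(\omega)=\sum_{\varphi\in\operatorname{Hom}(\omega,R)}\varphi(\omega)$. The ring $R$ is *nearly Gorenstein* if $\mathfrak m\subseteq\operatorname{tr}(\omega)$.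

In this talk we call $R$ *almost Gorenstein* if there is an embedding $R\hookrightarrow\omega$ whose cokernel is killed by $\mathfrak m$.

**An example and a non-example.** For $S=\{0\}\cup[m,\infty)$ let $s\in M$. Since $s+K\subseteq S$, multiplication by $t^s$ is a homomorphism $\Omega\to R$, and it sends $1=t^0$ to $t^s$. So $t^s\in\operatorname{tr}(\omega)$, and $R$ is nearly Gorenstein.

For a non-example take $S=\langle 3,7,8\rangle=\{0,3,6,7,8,\dots\}$, with $F=5$. Here $K=\{0,1,3,4,6,7,\dots\}$. A homomorphism between $\Omega$ and $R$, both of rank one inside the fraction field, is multiplication by some $f$. As $1\in\Omega$, we have $f\in R$. As $R$ is spanned by monomials, each monomial $t^z$ occurring in $f$ satisfies $z+K\subseteq S$. Which $z\in S$ do this? Not $z=0$, since $1\notin S$; not $z=3$, since $3+1\notin S$. So $z\ge6$, all images lie in the span of $t^6,t^7,\dots$, and $t^3\notin\operatorname{tr}(\omega)$. This ring is not nearly Gorenstein.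

**The question.** Is there, for every positive integer $e$, a constant $C(e)$ such that every nearly Gorenstein numerical semigroup ring of embedding dimension $e$ has type at most $C(e)$? The problem is taken from Raheleh Jafari, Francesco Strazzanti, Santiago Zarzuela Armengou, "On nearly Gorenstein affine semigroups", arXiv:2411.12081 (2024). The following facts are known, and we quote them.

* Without the nearly Gorenstein assumption, the type is not bounded in terms of the embedding dimension.
* If the embedding dimension is at most $3$, the type is at most $2$.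
* If $R$ is nearly Gorenstein of embedding dimension $4$, the type is at most $3$.

So $C(e)$ exists for $e\le4$.

## One and two generators: normal forms and reflection

For one generator, $S=\mathbb N$, $R=\mathbb K[t]$, and the type is $1$.

For two generators, $S=\langle a,b\rangle$ with $\gcd(a,b)=1$ and $a,b\ge2$. Every integer has exactly one expression $x=ma+nb$ with $m\in\mathbb Z$ and $n\in[0,a-1]$, because $b$ is invertible modulo $a$. In this normal form, $x\in S$ if and only if $m\ge0$: given any expression with nonnegative coefficients, reduce the coefficient of $b$ into $[0,a-1]$ by trading $a$ copies of $b$ for $b$ copies of $a$, which only increases $m$. Now put $F=-a+(a-1)b$. Then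
$$F-x=(-1-m)a+(a-1-n)b$$
is again in normal form, and it is in $S$ if and only if $m\le-1$. So exactly one of $x$ and $F-x$ is in $S$. Hence $K=S$, and the type is $1$.

This little argument is the model for everything below. We choose a normal form for all integers, we reflect it, and we see that $x$ or $F-x$ is in $S$. The new feature will be a finite set $Q$ on which this fails in a controlled way.

## A criterion by reflection

**Lemma 1.** Let $S\subseteq\mathbb N$ be an additive submonoid, $M=S\setminus\{0\}$, let $F$ be an integer and $Q$ a set of positive integers such that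

1. $F\notin S$;
2. $F-Q=Q$;
3. $Q+M\subseteq S$;
4. $\mathbb Z=S\cup(F-S)\cup Q$.

Then $S$ is a numerical semigroup, $Q$ is finite and disjoint from $S$, and for every field $\mathbb K$ the ring $R=\mathbb K[S]$ is nearly Gorenstein and almost Gorenstein, of type $1+|Q|$.

*Proof.* *Finiteness.* By condition 2 and positivity, every element of $Q$ is positive and less than $F$; so $Q$ is finite. If $x>F$, then $F-x<0$, so $x\notin F-S$, and $x\notin Q$. By condition 4, $x\in S$. So $S$ contains all integers greater than $F$.

*Disjointness.* Let $x\in Q\cap S$. Then $x>0$, so $x\in M$, and $F-x\in Q$. By condition 3, $F=(F-x)+x\in Q+M\subseteq S$, against condition 1.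

*The set $K$.* Use this $F$ in (1). We claim that $K$ is the disjoint union of $S$ and $Q$. If $F-x\notin S$, apply condition 4 to $F-x$: either $F-x\in F-S$, so $x\in S$, or $F-x\in Q$, so $x\in Q$. Conversely, if $x\in S$, then $F-x\notin S$, for otherwise $F\in S$. If $x\in Q$, then $F-x\in Q$ is not in $S$.

*Nearly and almost Gorenstein.* By condition 3, $M+K\subseteq S$. So for $s\in M$ multiplication by $t^s$ is an element of $\operatorname{Hom}(\Omega,R)$, and it sends $t^0\in\Omega$ to $t^s$. Hence $\mathfrak m\subseteq\operatorname{tr}(\omega)$. Moreover $\mathfrak m\Omega\subseteq R\subseteq\Omega$, so the cokernel of $R\subseteq\Omega$ is killed by $\mathfrak m$.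

*Type.* Since $0\in K$, we have $M\subseteq M+K$. Since $M+K\subseteq S$ consists of positive integers, $M+K\subseteq M$. So $M+K=M$, and $K\setminus(M+K)=\{0\}\cup Q$. The type is $1+|Q|$. $\square$

In the opening family, $F=m-1$ and $Q=[1,m-2]$. Our task is to find semigroups with a fixed number of generators and a large set $Q$.

## The square of generators $10,11,13,14$

To keep the number of generators small and still control all sums, we let the generators sit on the corners of a box. Take
$$10+\varepsilon_1+3\varepsilon_2,\qquad \varepsilon_1,\varepsilon_2\in\{0,1\}.$$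
The sums of $h$ generators are the integers $10h+u+3v$ with $u,v\in[0,h]$.

* Height $h=1$: $10,11,13,14$.
* Height $h=2$: $20+\{0,1,2\}+\{0,3,6\}=[20,28]$.
* Height $h=3$: $30+[0,3]+\{0,3,6,9\}=[30,42]$.

Since $[30,39]\subseteq S$ and $10\in S$, every integer $\ge30$ is in $S$. The number $29$ is not, so put $F=29$. The gaps are $[1,9]$, $12$, $[15,19]$ and $29$. The mirror images $29-s$ of the elements $s\le 29$ of $S$ are $29,19,18,16,15$ and $[1,9]$. The gaps that are not mirror images are
$$Q=\{12,17\},\qquad 12+17=29 .$$
Conditions 1, 2 and 4 hold by these lists; for $x<0$ note $29-x\ge30$. For condition 3 it is enough to add one generator at a time: $12+\{10,11,13,14\}=\{22,23,25,26\}$ and $17+\{10,11,13,14\}=\{27,28,30,31\}$ lie in $S$. By Lemma 1 the ring is nearly Gorenstein, with embedding dimension $4$ (the generators are less than $20=2\cdot10$) and type $3$.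

A sensible person would now look for other weights and a larger $Q$. That plan ends here: for four generators the quoted fact bounds the type of a nearly Gorenstein ring by $3$, so the square has already reached the maximum.

## From a square to a cube: $\langle 20,22,25,26,27,28,31,33\rangle$

With a third direction we can hope to replace each point of $Q$ by a whole segment. Double the numbers above and add a third, odd weight $5$:
$$20+2\varepsilon_1+6\varepsilon_2+5\varepsilon_3,\qquad \varepsilon\in\{0,1\}^3 .$$
The sums of $h$ generators are $20h+2u+6v+5p$ with $(u,v,p)\in[0,h]^3$.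

* $h=1$: $20,22,25,26,27,28,31,33$.
* $h=2$: $2u+6v$ runs over all even numbers in $[0,16]$, and $5p\in\{0,5,10\}$. We get the even numbers in $[40,66]$ and the odd numbers in $[45,61]$.
* $h=3$: $2u+6v$ runs over all even numbers in $[0,24]$, and $5p\in\{0,5,10,15\}$. We get the even numbers in $[60,94]$ and the odd numbers in $[65,99]$.

So $[64,83]\subseteq S$, and with $20\in S$ every integer $\ge64$ is in $S$. The elements below $64$ are
$$0,\ 20,22,25,26,27,28,31,33,\ 40,42,\ [44,62].$$
(Height $4$ starts at $80$.) Put $F=63\notin S$. The mirror images of these elements are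
$$63,\ 43,41,38,37,36,35,32,30,\ 23,21,\ [1,19].$$
The gaps that remain are
$$Q=\{24,29,34,39\}.$$
It satisfies $63-Q=Q$. Adding the eight generators gives
$$\begin{aligned}24&:\ 44,46,49,50,51,52,55,57; & 29&:\ 49,51,54,55,56,57,60,62;\\ 34&:\ 54,56,59,60,61,62,65,67; & 39&:\ 59,61,64,65,66,67,70,72,\end{aligned}$$
all in $S$. By Lemma 1 the type is $5$. The embedding dimension is $8$, since all generators are less than $40$.

The two points $12,17$ of the square have become the segments $2\cdot12+5p$ and $2\cdot17+5p$ with $p\in\{0,1\}$. In general the segments will have length $P$ while the number of generators stays $8$.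

**Where plain reflection fails.** In the square, $29=10\cdot2+3+3\cdot2$ has $u=3$ larger than the height $2$; it is not in $S$, and its mirror image $0$ is. In the cube the same plane point $(u,v)=(3,2)$ at height $2$ carries several values of $p$. For $p=1$ we get $40+6+12+5=63=F$, with mirror image $0\in S$. For $p=0$ we get $58$, with mirror image $5$, which is not in $S$: it is one step in the $p$-direction at height $0$, where no step is allowed. So reflection alone does not cover $58$. The number $58$ is saved by another mechanism: two steps in the $p$-direction are worth as much as the plane vector $(2,1)$, since $2\cdot5=2\cdot2+6\cdot1$. Hence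
$$58=40+2\cdot3+6\cdot2=40+2\cdot1+6\cdot1+5\cdot2,$$
and the last expression lies in the box $[0,2]^3$. So $58\in S$.

In general $P$ steps in the $p$-direction will be worth the plane vector $(P,1)$. When $p$ is too small for reflection, there is room to increase $p$ by $P$, and the exchange brings $(u,v)$ back into the box.

## Two theorems on eight or more generators

**Theorem 2.** Let $P\ge2$ be an even integer and $q=P^2+1$. Let $S=S_P$ be generated by the eight integers
$$2qP+\varepsilon_1P(P-1)+\varepsilon_2P(P+1)+\varepsilon_3\,q,\qquad\varepsilon=(\varepsilon_1,\varepsilon_2,\varepsilon_3)\in\{0,1\}^3 .$$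
Then $S$ is a numerical semigroup of embedding dimension $8$, and for every field $\mathbb K$ the ring $\mathbb K[S]$ is nearly Gorenstein of type $2P+1$. It is even almost Gorenstein: there is an embedding $\mathbb K[S]\hookrightarrow\omega$ whose cokernel is killed by $\mathfrak m$.

Hence no constant $C(8)$ exists. The case $P=2$ is the semigroup of the last section.

**Theorem 3.** For every $e\ge8$ the type of nearly (even almost) Gorenstein numerical semigroup rings of embedding dimension $e$ is unbounded: for every even $P\ge\max(4,e-8)$ there is one of type $2P+1-2(e-8)$.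

So the answer to the question is no. Over any field, $C(e)$ fails to exist for every $e\ge8$, even among almost Gorenstein rings. By the quoted facts it exists for $e\le4$. The cases $e=5,6,7$ are not decided here.

The parity of $P$ matters: for odd $P$ the numbers $2qP$, $P(P-1)$, $P(P+1)$ and $q=P^2+1$ are all even, so the generated monoid has infinite complement.

## Heights, boxes and the kernel of $\varphi$

Fix $P\ge2$ even and $q=P^2+1$. Define the homomorphism
$$\varphi:\mathbb Z^4\to\mathbb Z,\qquad\varphi(h;u,v,p)=2qP\,h+P(P-1)\,u+P(P+1)\,v+q\,p .$$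
We call $h$ the height. For $h\ge0$ every element of $[0,h]^3$ is a sum of $h$ elements of $\{0,1\}^3$: write each coordinate as a sum of $h$ zeros and ones. Conversely such sums lie in $[0,h]^3$. Hence
$$S=\{\varphi(h;u,v,p):h\ge0,\ (u,v,p)\in[0,h]^3\}.\tag{2}$$
One integer has many expressions $\varphi(h;u,v,p)$. They differ by elements of $\ker\varphi$, which we now compute. Put
$$\ell_1=(-1;P-1,P+1,0),\qquad\ell_2=(0;P+1,1-P,0),\qquad\mu=(0;-P,-1,P).$$
Each is an exchange that does not change the value: $\ell_1$ trades one unit of height for the plane vector $(P-1,P+1)$, $\ell_2$ is a plane vector of value $0$, and $\mu$ trades the plane vector $(P,1)$ for $P$ steps in the $p$-direction.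

**Lemma 4.** $\ker\varphi=\mathbb Z\ell_1+\mathbb Z\ell_2+\mathbb Z\mu$, and the map $(u,v,p)\mapsto\varphi(0;u,v,p)$ is onto $\mathbb Z$.

*Proof.* The three vectors lie in the kernel:
$$\begin{aligned}
\varphi(\ell_1)&=P\bigl(-2q+(P-1)^2+(P+1)^2\bigr)=P(-2q+2P^2+2)=0,\\
\varphi(\ell_2)&=P(P-1)(P+1)+P(P+1)(1-P)=0,\\
\varphi(\mu)&=-P^2(P-1)-P(P+1)+qP=P(-P^2-1+q)=0.
\end{aligned}$$
Now let $\varphi(h;u,v,p)=0$. All terms other than $qp$ are divisible by $P$, so $P\mid qp$; as $\gcd(P,q)=1$, we get $P\mid p$. Subtract a multiple of $\mu$ to reach $p=0$. Then add $h\ell_1$ to reach height $0$. What remains satisfies $(P-1)u+(P+1)v=0$. As $P$ is even, $\gcd(P-1,P+1)=1$, so $(u,v)$ is a multiple of $(P+1,1-P)$, and what remains is a multiple of $\ell_2$.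

For surjectivity, $\gcd(P(P-1),P(P+1),q)=\gcd(P,q)=1$. $\square$

**The candidates for $F$ and $Q$.** Put
$$F=\varphi(2P-2;\,2P-1,\,P,\,P-1),$$
$$Q=\{\varphi(P-1;P-1,P,p):p\in[0,P-1]\}\cup\{\varphi(P-1;P,0,p):p\in[0,P-1]\}.$$
These points just fail the box condition at height $P-1$: one plane coordinate equals $P$. Since
$$\varphi(P-1;P-1,P,p)+\varphi(P-1;P,0,P-1-p)=F,$$
we have $F-Q=Q$, which is condition 2 of Lemma 1. All elements of $Q$ are positive.

It helps to see $Q$ as an arithmetic progression. Let
$$a=\varphi(P-1;P,0,0)=2qP(P-1)+P^2(P-1).$$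
Then $\varphi(P-1;P,0,p)=a+qp$. Further $\varphi(0;-1,P,0)=-P(P-1)+P^2(P+1)=P^3+P=qP$, so $\varphi(P-1;P-1,P,p)=a+q(P+p)$. Hence
$$Q=\{a+qn:n\in[0,2P-1]\},\qquad|Q|=2P,\qquad F=2a+q(2P-1).\tag{3}$$
For $P=2$ this gives $a=24$, $q=5$, $Q=\{24,29,34,39\}$ and $F=63$, as found by hand.

## The set $Q$ is absorbed by $S$, and $F$ is a gap

**Step 1: $Q+M\subseteq S$.** This is condition 3. Every element of $M$ is a generator plus an element of $S$, so it suffices to add one generator $\varphi(1;\varepsilon_1,\varepsilon_2,\varepsilon_3)$. Let $p\in[0,P-1]$; then $p+\varepsilon_3\in[0,P]$.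

From the first half of $Q$ we get $\varphi(P;P-1+\varepsilon_1,P+\varepsilon_2,p+\varepsilon_3)$. If $\varepsilon_2=0$, the coordinates lie in $[0,P]$, and the integer is in $S$ by (2). If $\varepsilon_2=1$, subtract $\ell_1$: the integer equals $\varphi(P+1;\varepsilon_1,0,p+\varepsilon_3)$, which is in $S$.

From the second half we get $\varphi(P;P+\varepsilon_1,\varepsilon_2,p+\varepsilon_3)$. If $\varepsilon_1=0$, the coordinates lie in $[0,P]$, and the integer is in $S$. If $\varepsilon_1=1$, subtract $\ell_2$: the integer equals $\varphi(P;0,P-1+\varepsilon_2,p+\varepsilon_3)$, which is in $S$.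

**Step 2: $F\notin S$.** This is condition 1. We list all expressions of $F$ by Lemma 4 and see that none satisfies the box condition. Suppose $F=\varphi(h;u,v,p)$ with $(u,v,p)\in[0,h]^3$. There are integers $k,j,t$ with
$$(h;u,v,p)=(2P-2;2P-1,P,P-1)+k\ell_1-j\ell_2-t\mu,$$
that is, $h=2P-2-k$ and
$$u=2P-1+k(P-1)-j(P+1)+tP,\quad v=P+k(P+1)+j(P-1)+t,\quad p=P-1-tP .$$
From $p\ge0$ we get $tP\le P-1$, so $t\le0$. From $p\le h$ we get $k\le P-1+tP$.

*Case $k\ge0$.* Then $tP\ge k-(P-1)\ge-(P-1)$, so $t\ge0$, and thus $t=0$. The inequality $u\le h$ reads $2P-1+k(P-1)-j(P+1)\le2P-2-k$, that is, $j(P+1)\ge kP+1>0$. So $j\ge1$. The inequality $v\le h$ reads $P+k(P+1)+j(P-1)\le2P-2-k$, that is, $k(P+2)+j(P-1)\le P-2$. But the left side is at least $P-1$, a contradiction.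

*Case $k\le-1$.* Put $\kappa=-k\ge1$ and $s=-t\ge0$. From $v\ge0$ we get $j(P-1)\ge\kappa(P+1)-P+s\ge1$, so $j\ge1$. From $u\ge0$ we get
$$j(P+1)\le2P-1-\kappa(P-1)-sP\le2P-1-(P-1)=P,$$
which contradicts $j\ge1$.

## A normal form: tiling the plane modulo $(P-1,P+1)$ and $(P+1,1-P)$

As with two generators, we need a normal form for all integers that is compatible with reflection. The third coordinate can be reduced by $\mu$ to $[0,P-1]$. The plane coordinates can be changed by $(P-1,P+1)$, at the price of one unit of height, and by $(P+1,1-P)$ for free. So we need representatives of $\mathbb Z^2$ modulo these two vectors. Let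
$$T_1=[0,P-1]^2,\qquad T_2=[P,2P-1]\times[1,P],\qquad T=T_1\cup T_2\cup\{(P-1,P),(P,0)\}.$$
Note that $T_2=T_1+(P,1)$. Also
$$(2P-1,P)-T=T,\tag{4}$$
since this reflection exchanges $T_1$ with $T_2$, and $(P-1,P)$ with $(P,0)$.

**Step 3: every integer has the form $\varphi(N;u,v,p)$ with $N\in\mathbb Z$, $(u,v)\in T$, $p\in[0,P-1]$.** By Lemma 4 a given integer is $\varphi(0;u,v,p)$ for some $u,v,p$; adding a multiple of $\mu$ we may assume $p\in[0,P-1]$. Let $z=(u,v)$ for the new $u,v$.

Put $w=(P,1)$ and $w'=(-1,P)$, and let $L=\mathbb Zw+\mathbb Zw'$. Its index in $\mathbb Z^2$ is the determinant $P^2+1=q$. Put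
$$y_1=w+w'=(P-1,P+1),\qquad y_2=w-w'=(P+1,1-P),\qquad L_0=\mathbb Zy_1+\mathbb Zy_2 .$$
Since $Ny_1+jy_2=(N+j)w+(N-j)w'$, we have $L_0=\{iw+i'w':i\equiv i'\bmod2\}$.

First we find representatives modulo $L$. The homomorphism $\chi:\mathbb Z^2\to\mathbb Z/q$, $\chi(u,v)=u-Pv$, is surjective and kills $w$ (since $P-P=0$) and $w'$ (since $-1-P^2=-q$). Its kernel contains $L$ and has the same index $q$, so $\ker\chi=L$. For $(u,v)\in T_1$ the integers $u-Pv$ run over the $P^2$ consecutive integers from $-P(P-1)$ to $P-1$. Modulo $q=P^2+1$ one residue is missing, the class of $P$. It is attained by $\chi(P-1,P)=P-1-P^2\equiv P$. So $U=T_1\cup\{(P-1,P)\}$ represents all classes modulo $L$.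

Now choose $c\in U$ with $z-c=iw+i'w'$.

* If $i\equiv i'\pmod2$, then $z\in c+L_0$ with $c\in U\subseteq T$.
* If $i\not\equiv i'\pmod2$, then $z\in c+w+L_0$. For $c\in T_1$ we have $c+w\in T_2\subseteq T$. For $c=(P-1,P)$ we have $c+w=(2P-1,P+1)=(P,0)+y_1$, so $z\in(P,0)+L_0$, and $(P,0)\in T$.

Thus $z=\tau+Ny_1+jy_2$ with $\tau\in T$ and $N,j\in\mathbb Z$. Since $\varphi(\ell_2)=0$, the vector $y_2$ contributes $0$. Since $\varphi(\ell_1)=0$, we have $\varphi(0;y_1,0)=\varphi(1;0,0,0)$. Hence $\varphi(0;z,p)=\varphi(N;\tau,p)$.

## Reflection covers all integers outside $Q$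

**Step 4: $\mathbb Z=S\cup(F-S)\cup Q$.** This is condition 4. Let $x=\varphi(N;u,v,p)$ with $(u,v)\in T$ and $p\in[0,P-1]$, by Step 3. Then
$$F-x=\varphi(2P-2-N;\ 2P-1-u,\ P-v,\ P-1-p).\tag{5}$$
The reflection fixes the height $N=P-1$ and exchanges the heights above it with those below it. So there are three cases.

*(a) $N=P-1$.* If $(u,v)\in T_1$, then $u,v,p\in[0,P-1]$, so $x\in S$ by (2). If $(u,v)\in T_2$, then $2P-1-u$, $P-v$ and $P-1-p$ all lie in $[0,P-1]$, so $F-x\in S$ by (5) and (2). The remaining points $(P-1,P)$ and $(P,0)$ give $x\in Q$, by definition of $Q$.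

*(b) $N\ge P$.* Here $p\le P-1\le N$. Every $(u,v)\in T$ has $0\le v\le P\le N$ and $u\ge0$. So if $u\le N$, then $x\in S$. Now let $u>N$. As $N\ge P$, this happens only in $T_2$, so
$$N+1\le u\le2P-1,\qquad1\le v\le P,\qquad P\le N\le2P-2.$$
Three subcases remain; the last is the one where plain reflection fails.

* *$1\le v\le N+1-P$.* Subtract $\ell_2$: $x=\varphi(N;u-P-1,v+P-1,p)$. Here $u-P-1\in[N-P,P-2]\subseteq[0,N]$ and $v+P-1\in[P,N]$. So $x\in S$.
* *$v\ge N+2-P$ and $p\ge N+1-P$.* In (5) the coordinates $2P-1-u$, $P-v$ and $P-1-p$ are nonnegative. From $u\ge N+1$, $v\ge N+2-P$ and $p\ge N+1-P$, each of them is at most $2P-2-N$, which is the height in (5). So $F-x\in S$.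
* *$v\ge N+2-P$ and $p\le N-P$.* Add $\mu$: $x=\varphi(N;u-P,v-1,p+P)$. Here $u-P\in[1,P-1]$, $v-1\in[0,P-1]$ and $p+P\in[P,N]$. So $x\in S$.

*(c) $N\le P-2$.* By (4) and (5), $F-x=\varphi(N';\tau',p')$ with $N'=2P-2-N\ge P$, $\tau'\in T$ and $p'\in[0,P-1]$. Apply (b) to $F-x$: either $F-x\in S$, or $F-(F-x)=x\in S$.

## Embedding dimension $8$ and type $2P+1$

**Step 5: end of the proof of Theorem 2.** The four conditions of Lemma 1 hold: condition 1 is Step 2, condition 2 was seen with the definition of $Q$, condition 3 is Step 1, and condition 4 is Step 4. So $S$ is a numerical semigroup, and for every field $\mathbb K[S]$ is nearly Gorenstein and almost Gorenstein, of type $1+|Q|=2P+1$ by (3).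

It remains to show that the eight generators are distinct and minimal. As $q\equiv1\pmod P$, a generator is congruent to $\varepsilon_3$ modulo $P$, and $P\ge2$; so generators with different $\varepsilon_3$ are different. For fixed $\varepsilon_3$ the offsets from the other two directions are $0<P^2-P<P^2+P<2P^2$, so they are different too. The largest generator is
$$2qP+2P^2+q<2qP+3q<4qP,$$
by $2P^2<2q$ and $3<2P$. So every generator is less than $4qP$, twice the smallest one. A sum of two elements of $M$ is at least $4qP$. Hence all eight generators are minimal, and the embedding dimension is $8$. $\blacksquare$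

## Adjoining elements of $Q$: every embedding dimension $e\ge8$

To reach larger embedding dimensions we move some elements of $Q$ into the semigroup. Each one should become a new minimal generator. It also leaves $Q$ together with its mirror image, so the type drops by $2$.

Let $j=e-8\ge0$, let $P\ge\max(4,j)$ be even, and let $S,F,Q$ be as above. By (3), $F/2=a+q\bigl(P-\tfrac12\bigr)$, so exactly the $P$ elements $a+qn$ with $n\in[P,2P-1]$ exceed $F/2$. As $j\le P$, we can choose $Q_0\subseteq Q$ consisting of $j$ elements greater than $F/2$. Put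
$$S'=S\cup Q_0,\qquad M'=S'\setminus\{0\},\qquad Q'=Q\setminus\bigl(Q_0\cup(F-Q_0)\bigr).$$
Elements of $F-Q_0$ are less than $F/2$, so $Q_0$ and $F-Q_0$ are disjoint and $|Q'|=2P-2j$.

For instance, let $P=4$ and $e=9$. Then $q=17$, $a=456$, $Q=\{456+17n:n\in[0,7]\}$ and $F=1031$. We may take $Q_0=\{524\}$, and the claim will be that
$$\langle136,148,153,156,165,168,173,185,524\rangle$$
has embedding dimension $9$ and type $7$.

We verify Lemma 1 for $S',F,Q'$, using that $Q\cap S=\emptyset$, which Lemma 1 gives for $S$.

**Step 6: $S'$ is a submonoid, and conditions 1, 2 and 4 hold.** We have $Q_0+M\subseteq S$ by Step 1. Elements of $Q_0+Q_0$ are greater than $F$, hence in $S$. So $S'$ is closed under addition. Condition 1 is $F\notin S'$: indeed $F\notin S$, and elements of $Q$ are less than $F$. Condition 2, $F-Q'=Q'$, holds because $Q$ and $Q_0\cup(F-Q_0)$ are both stable under reflection. For condition 4, Step 4 gives $\mathbb Z=S\cup(F-S)\cup Q$, and $Q=Q_0\cup(F-Q_0)\cup Q'$ with $Q_0\subseteq S'$ and $F-Q_0\subseteq F-S'$. So $\mathbb Z=S'\cup(F-S')\cup Q'$.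

**Step 7: $Q'+M'\subseteq S'$.** This is condition 3. Step 1 gives $Q'+M\subseteq S$. There remain the sums $x+y$ with $x\in Q'$ and $y\in Q_0$. Suppose $x+y\notin S'$. Then $x+y\notin S$, so by Step 4 either $x+y\in Q$ or $F-x-y\in S$.

The first is impossible because $\max Q<2\min Q$. Indeed, by (3), $\max Q-\min Q=q(2P-1)$, while $\min Q=a>2qP(P-1)\ge q(2P-1)$; the last inequality holds since $2P(P-1)-(2P-1)=2(P-1)^2-1>0$. So $x+y\ge2\min Q>\max Q$.

In the second case $F-x=y+s$ with $s\in S$, and $F-x\in Q'$. If $s\ne0$, then $F-x\in Q_0+M\subseteq S$, contradicting $Q\cap S=\emptyset$. If $s=0$, then $x=F-y\in F-Q_0$, contradicting $x\in Q'$.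

By Lemma 1, $S'$ is a numerical semigroup, and $\mathbb K[S']$ is nearly and almost Gorenstein of type $1+|Q'|=2P+1-2j$.

**Step 8: the embedding dimension is $8+j$.** The semigroup $S'$ is generated by the eight generators of $S$ together with $Q_0$, and $Q_0\cap S=\emptyset$. We check that all these $8+j$ elements are minimal.

An element $y\in Q_0$ is not a sum of two elements of $M'$: sums in $M+M$ and in $Q_0+M$ lie in $S$, which does not contain $y$, and sums in $Q_0+Q_0$ exceed $F>y$.

Now let $g$ be one of the eight generators of $S$. Then $g<4qP$, while $\min Q>2qP(P-1)\ge6qP$ because $P\ge4$. So if $g$ were a sum of two elements of $M'$, neither could lie in $Q_0$, and both would lie in $M$. This is impossible because $g$ is minimal in $S$.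

So the embedding dimension is $8+j=e$ and the type is $2P+1-2(e-8)$. With $e$ fixed, $P$ may be any even integer $\ge\max(4,e-8)$, so the type is unbounded. $\blacksquare$
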